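# Restricting irreducible representations of $\mathrm{GL}_n(\mathbb R)$ and $\mathrm{GL}_n(\mathbb C)$ to the mirabolic subgroup: depth and indecomposability

## 1. Powers of a root vector and the functionals they exclude

Let $F=\mathbb R$ or $\mathbb C$, and let $\psi(x)=e^{i\ell(x)}$ be a nontrivial unitary character of $F$, where $\ell:F\to\mathbb R$ is $\mathbb R$-linear and nonzero. Let $M_2$ be the group of matrices $\begin{pmatrix} t& v\\ 0&1\end{pmatrix}$ with $t\in F^\times$, $v\in F$, and let $V_2\cong F$ be the subgroup $t=1$. Choose $E\in \mathrm{Lie}(V_2)=F$ with $\ell(E)\ne 0$, and look at the power $E^D$ in the enveloping algebra of $M_2$.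

Suppose that $E^D$ acts by $0$ on a smooth Fréchet representation $\sigma$ of $M_2$. Then there is no nonzero continuous functional $\lambda$ on $\sigma$ with $\lambda(\sigma(v)w)=\psi(v)\lambda(w)$ for all $v\in V_2$. Indeed, differentiating gives $\lambda\circ E=i\ell(E)\lambda$, hence $0=\lambda\circ E^D=(i\ell(E))^D\lambda$ and $\lambda=0$.

So one algebraic identity forces an analytic vanishing. The identity is easier to move around than the vanishing: it can be conjugated, placed in an ideal of an enveloping algebra, and tested on a larger space. The proof in this lecture turns on the analogue for general $n$. Given a closed subspace $\omega$ of a representation $\pi$ of $\mathrm{GL}_n(F)$, stable under the mirabolic subgroup $M_n$, we shall build an element $p_0$ of the enveloping algebra $U(\mathfrak m_n)$ such that $p_0$ kills $\omega$, and such that every representation of $M_n$ killed by $p_0$ has no functionals of a certain Whittaker type. It serves to compare $\omega$ with the whole $\mathrm{GL}_n(F)$-representation that $\omega$ generates.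 If $p_0$ can be shown to kill that larger representation as well, then the larger representation is no bigger than $\omega$ in the sense measured by the depth, which we now define.

## 2. The functors $\Phi$ and $\Psi$, and depth

Put $G_n=\mathrm{GL}_n(F)$, regarded as a real Lie group. Lie algebras are complexified, except that $\mathrm{Lie}(V)$ denotes the real Lie algebra of $V$. We write $U(\cdot)$ for the complex enveloping algebra and $U_{\le j}(\cdot)$ for its standard filtration. A representation of $G_n$ means a Casselman–Wallach representation: a smooth Fréchet representation of moderate growth whose Harish-Chandra module is admissible and finitely generated. Recall that such a representation has finite length.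

Let $M_m\subset G_m$ be the group of matrices with last row $(0,\dots,0,1)$. Embed $G_{m-1}$ in $M_m$ by $g\mapsto \mathrm{diag}(g,1)$, and let $V_m\cong F^{m-1}$ (columns) be the unipotent radical, the last column above the diagonal. Then $M_m=G_{m-1}\ltimes V_m$, with $g$ acting on $V_m$ by $v\mapsto gv$. The group $M_1$ is trivial. For $g\in G_m$ let $\|g\|=\max(|g|_{op},|g^{-1}|_{op})\ge 1$. This is submultiplicative, it does not change under $g\mapsto\mathrm{diag}(g,1)$, and $\|v\|\le 1+|v|$ for $v\in V_m$.

**Definition 1.** $\mathcal M_m$ is the category of smooth Fréchet representations $\tau$ of $M_m$ of moderate growth: for each continuous seminorm $q$ there are $N$ and a continuous seminorm $q'$ with $q(\tau(g)w)\le \|g\|^Nq'(w)$ for all $g\in M_m$, $w\in\tau$.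

Closed subrepresentations and the quotients by them stay in $\mathcal M_m$ (use restricted and quotient seminorms). The continuous dual of $\tau$ is written $\tau'$. By the Hahn–Banach theorem it separates the points of $\tau$.

Let $\mathfrak v_m$ be the complexified Lie algebra of $V_m$, and let $\psi_m(v)=\psi(v_{m-1})$, a character of $V_m$. With the row vector $a=(0,\dots,0,1)$ we have $\psi_m(v)=\psi(av)$. For $g\in G_{m-1}$, $\psi_m(gv)=\psi(agv)$, so the stabilizer of $\psi_m$ in $G_{m-1}$ is $\{g: ag=a\}=M_{m-1}$.

**Definition 2.** For $\tau\in\mathcal M_m$, $m\ge 2$, put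
$$\Psi(\tau)=\tau/\overline{\mathfrak v_m\cdot\tau},\qquad \Phi(\tau)=\tau/\overline{\mathrm{span}\{Xw-d\psi_m(X)w: X\in\mathfrak v_m,\ w\in\tau\}}.$$
The first is a representation of $G_{m-1}$. The second lies in $\mathcal M_{m-1}$, because $\tau(g)(Xw-d\psi_m(X)w)=(gX)\tau(g)w-d\psi_m(gX)\tau(g)w$ for $g\in M_{m-1}$. On $\mathcal M_1$ put $\Psi=\mathrm{id}$, and on $\mathcal M_m$ put $\Phi^m:=0$. The $k$-th derivative, $1\le k\le m$, is $D^k(\tau)=\Psi\Phi^{k-1}(\tau)$, a representation of $G_{m-k}$. The depth of $\tau$ is the largest $k$ with $D^k(\tau)\neq0$. For a representation $\pi$ of $G_n$, $\mathrm{depth}(\pi)$ is the depth of $\pi|_{M_n}$. We call $\pi$ homogeneous if every nonzero closed $M_n$-stable subspace $\omega\subset\pi$ has $\mathrm{depth}(\omega)=\mathrm{depth}(\pi)$.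

(One may twist $\Phi$ and $\Psi$ by powers of the modulus character. This does not affect whether they vanish, so it does not affect the depth.)

It is convenient to see $\Phi$ through its dual. By definition
$$\Phi(\tau)'=\{\lambda\in\tau':\lambda\circ X=d\psi_m(X)\lambda\ \ \forall X\in\mathfrak v_m\}=\{\lambda\in\tau':\lambda\circ\tau(v)=\psi(av)\lambda\ \ \forall v\in V_m\},\qquad (1)$$
where the second equality holds because $V_m$ is connected: for fixed $X\in\mathrm{Lie}(V_m)$ the function $t\mapsto\lambda(\tau(tX)w)$ solves $h'=d\psi_m(X)h$. Likewise $\Psi(\tau)'$ consists of the functionals killed by $\mathfrak v_m$. Iterating (1), for $k\le m-1$,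
$$\Phi^k(\tau)'=\{\lambda\in\tau':\lambda\circ X=d\psi_{(k)}(X)\lambda\ \ \forall X\in\mathfrak u_{(k)}\},\qquad \mathfrak u_{(k)}=\mathfrak v_m+\mathfrak v_{m-1}+\dots+\mathfrak v_{m-k+1}.\qquad (2)$$
Here $\mathfrak u_{(k)}$ consists of the strictly upper triangular matrices supported in the last $k$ columns, a Lie algebra, and $d\psi_{(k)}$ is the differential of $\psi(\text{sum of the last }k\text{ superdiagonal entries})$. It is a character of $\mathfrak u_{(k)}$, since commutators of strictly upper triangular matrices have zero superdiagonal. These are the functionals of Whittaker type mentioned in Section 1. Since $\Phi^k(\tau)$ is Fréchet, $\Phi^k(\tau)=0$ if and only if $\Phi^k(\tau)'=0$.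

**Example 3.** (i) Let $\pi$ be a finite-dimensional representation of $G_n$, $n\ge2$. With $H=\mathrm{diag}(1,\dots,1,0)$ we have $[H,X]=X$ for $X\in\mathfrak v_n$. So $X$ raises generalized $H$-eigenvalues by $1$ and is nilpotent on $\pi$. Hence no nonzero $\lambda$ satisfies $\lambda\circ X=c\lambda$ with $c\neq0$, so $\Phi(\pi)=0$. The commuting nilpotent operators $\lambda\mapsto\lambda\circ X$ have a common kernel vector in $\pi'$ if $\pi\ne 0$, so $\Psi(\pi)\ne0$. Thus the depth is $1$.

(ii) Let $M_2$ act on the Schwartz space $\mathcal S(F)$ by $(\tau(g)\varphi)(x)=\psi(xv)\varphi(xt)$ for $g=\begin{pmatrix}t&v\\0&1\end{pmatrix}$. This is a representation: applying $(t',v')$ and then $(t,v)$ gives $\psi(xv)\psi(xtv')\varphi(xtt')$, as it should for the product $(tt',tv'+v)$. The functional $\delta_1(\varphi)=\varphi(1)$ satisfies $\delta_1(\tau(v)\varphi)=\psi(v)\delta_1(\varphi)$. So $D^2(\mathcal S(F))=\Phi(\mathcal S(F))\neq0$ and the depth is $2$.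

## 3. Two theorems on closed $M_n$-stable subspaces

The problem comes from Kaidi Wu and Jun Yu, "Canonical Bernstein-Zelevinsky Filtration and Casselman's Comparison Conjecture", arXiv:2606.12288 (2026). For irreducible generic $\pi$ it is a known result that $\pi$ is homogeneous and that $\pi|_{M_n}$ contains the Gelfand–Graev representation (the Schwartz induction of the character $\psi(u_{12}+\dots+u_{n-1,n})$ from the upper triangular unipotent group $N_n$ to $M_n$) as its unique irreducible submodule, so that $\pi|_{M_n}$ is indecomposable. The conjecture under discussion drops the word generic: for every irreducible $\pi$, is $\pi$ homogeneous and is $\pi|_{M_n}$ indecomposable? The answer is yes.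

**Theorem A.** Let $\pi$ be an irreducible representation of $G_n$. Then (1) $\pi$ is homogeneous; (2) every continuous $M_n$-endomorphism of $\pi$ is a scalar. In particular $\pi|_{M_n}$ is indecomposable.

**Theorem B.** Let $\pi$ be a Casselman–Wallach representation of $G_n$, let $\omega\subset\pi$ be a nonzero closed $M_n$-stable subspace, and let $\langle G_n\omega\rangle$ be the closed $G_n$-subrepresentation it generates. Then $\mathrm{depth}(\omega)=\mathrm{depth}(\langle G_n\omega\rangle)$. Consequently a nonzero $\pi$ is homogeneous if and only if every irreducible $G_n$-subrepresentation of $\pi$ has the same depth as $\pi$.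

Theorem A(1) is immediate from the first part of Theorem B, since an irreducible $\pi$ is generated by any nonzero $\omega$. Theorem A(2) will use one published theorem on distributions, quoted in Section 10.

For $n=1$ everything is easy: $M_1$ is trivial and every nonzero representation has depth $1$; an irreducible representation of $G_1=F^\times$ is one-dimensional, so its endomorphisms are scalars. For $n=2$ the depth is $1$ or $2$, and it is $2$ exactly when $\Phi\ne0$. Here is a case where homogeneity fails, so that the criterion in Theorem B is not automatic.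

**Example 4.** Let $G_2$ act on $\pi=C^\infty(\mathbb P^1(F))$ by $(gf)(x)=f(g^{-1}x)$, where $\mathbb P^1(F)$ is the set of lines in $F^2$, with chart $x\mapsto[x:1]$ and $\infty=[1:0]$. Then $(\pi(v)f)(x)=f(x-v)$ on the chart. The constants form a subrepresentation of depth $1$ by Example 3(i). But $\mathrm{depth}(\pi)=2$. Let $\partial=d/dx$ if $F=\mathbb R$ and $\partial=\partial/\partial x$ (the holomorphic derivative) if $F=\mathbb C$. Near $\infty$ write $f=g(z)$, with $z=1/x$ and $g$ smooth; since $\partial_x=-z^2\partial_z$, we get $\partial^2f=z^4\partial_z^2g+2z^3\partial_zg=O(|x|^{-3})$, which is integrable at infinity on $\mathbb R$ and on $\mathbb C$. So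
$$\lambda(f)=\int_F(\partial^2f)(x)\,\psi(x)\,dx$$
is a continuous functional on $\pi$, and substituting $x\mapsto x+v$ gives $\lambda(\pi(v)f)=\psi(v)\lambda(f)$. It is nonzero: for $f\in C_c^\infty(F)$, integration by parts gives $\lambda(f)=c^2\int f\psi\,dx$, where $\partial\psi=c\psi$ with $c\neq0$. Hence $\Phi(\pi)\ne0$.

## 4. How far differentiation carries a functional

We want to prove, for a closed $M_n$-stable $\omega\subset\pi$ with $\Phi^k(\omega)=0$, that $\Phi^k(\langle G_n\omega\rangle)=0$. (Lemma 16 will show that depth is governed by the vanishing of $\Phi^k$.) The natural attempt is to take $\lambda\in\Phi^k(\langle G_n\omega\rangle)'$. Its restriction to $\omega$ satisfies the conditions (2), so it lies in $\Phi^k(\omega)'=0$. We would like $\lambda$ to vanish on $g\omega$ for all $g\in G_n$. The infinitesimal version of this works.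

**Lemma 5.** Let $\pi$ be a Casselman–Wallach representation of $G_n$, let $\mathfrak g$ be the complexified Lie algebra of $G_n$, let $1\le k\le n-1$, and let $\omega\subset\pi$ be a closed $M_n$-stable subspace with $\Phi^k(\omega)=0$. Let $\tilde\omega$ be the closure of $U(\mathfrak g)\omega$. Then $\tilde\omega$ is stable under $M_n$ and $\mathfrak g$, and $\Phi^k(\tilde\omega)=0$.

*Proof.* Stability under $M_n$ follows from $\pi(g)Zw=(\mathrm{Ad}(g)Z)\pi(g)w$, and stability under $\mathfrak g$ is clear by continuity.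

Let $\xi\in\Phi^k(\tilde\omega)'$. The purpose of the next computation is to show that the functionals $\xi\circ Z$ on $\omega$ are permuted by a nilpotent action. Fix $j\ge0$ and put $\Xi=\{(\xi\circ Z)|_\omega: Z\in U_{\le j}(\mathfrak g)\}\subset\omega'$, a finite-dimensional space. For $X\in\mathfrak u_{(k)}$ and $Z\in U_{\le j}(\mathfrak g)$ we have, on $\omega$,
$$(\xi\circ Z)\circ(X-d\psi_{(k)}(X))=\xi\circ[Z,X]+\xi\circ(X-d\psi_{(k)}(X))\circ Z=\xi\circ[Z,X],$$
because $Z\omega\subset\tilde\omega$ and $\xi\in\Phi^k(\tilde\omega)'$. Since $[Z,X]\in U_{\le j}(\mathfrak g)$, the space $\Xi$ is stable under $R_X:\zeta\mapsto\zeta\circ(X-d\psi_{(k)}(X))$, and the surjection $U_{\le j}(\mathfrak g)\to\Xi$, $Z\mapsto(\xi\circ Z)|_\omega$, carries $-\mathrm{ad}X$ to $R_X$. As $X$ is strictly upper triangular, $\mathrm{ad}X$ is nilpotent on $\mathfrak g$. It is therefore nilpotent on each tensor power of $\mathfrak g$, where it acts as a sum of commuting nilpotents, and hence on $U_{\le j}(\mathfrak g)$. So every $R_X$ is nilpotent on $\Xi$.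

Next, $R_XR_Y\zeta=\zeta\circ(Y-d\psi_{(k)}(Y))(X-d\psi_{(k)}(X))$, so $[R_X,R_Y]\zeta=\zeta\circ[Y,X]=-R_{[X,Y]}\zeta$, using $d\psi_{(k)}([X,Y])=0$. Hence $X\mapsto-R_X$ is a representation of the Lie algebra $\mathfrak u_{(k)}$ on $\Xi$ by nilpotent operators. If $\Xi\neq0$, Engel's theorem gives $0\ne\zeta\in\Xi$ with $R_X\zeta=0$ for all $X\in\mathfrak u_{(k)}$. By (2) this means $0\neq\zeta\in\Phi^k(\omega)'=0$, a contradiction. So $\Xi=0$ for every $j$, that is, $\xi$ vanishes on $U(\mathfrak g)\omega$. By density $\xi=0$. $\square$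

If $\tilde\omega$ were stable under $G_n$ we would be finished. This is the exact point where the attempt stops. The vectors of $\omega$ are only smooth, not analytic, and a closed subspace stable under $\mathfrak g$ and $M_n$ need not be stable under $G_n$.

**Example 6.** In $\pi=C^\infty(\mathbb P^1(F))$ let $\omega$ be the space of functions vanishing to infinite order at $\infty$. It is closed. It is $M_2$-stable because $M_2$ fixes $\infty$, and $\mathfrak g$-stable because $\mathfrak g$ acts by vector fields. So $\tilde\omega=\omega$. But if $f\in\omega$ has $f(0)\ne0$ and $w=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, then $(wf)(\infty)=f(0)\neq0$, so $wf\notin\omega$.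

## 5. Annihilator ideals and uniform growth

The space $\tilde\omega$ need not be $G_n$-stable, but its annihilator in $U(\mathfrak g)$ always is.

**Lemma 7.** Let $n\ge2$, let $\pi$ be a Casselman–Wallach representation of $G_n$, let $\omega\subset\pi$ be a closed $M_n$-stable subspace, $\tilde\omega$ the closure of $U(\mathfrak g)\omega$, and $J\subset U(\mathfrak g)$ the annihilator of $\tilde\omega$. Then $J$ is $\mathrm{Ad}(G_n)$-stable, and $J$ annihilates $\langle G_n\omega\rangle$.

*Proof.* Since $\tilde\omega$ is $\mathfrak g$-stable, $J$ is a two-sided ideal. So each finite-dimensional space $J\cap U_{\le j}(\mathfrak g)$ is $\mathrm{ad}(\mathfrak g)$-stable, hence stable under $\mathrm{Ad}$ of the identity component $G_n^0$. Since $\tilde\omega$ is $M_n$-stable, $J$ is $\mathrm{Ad}(M_n)$-stable. Finally $G_n=G_n^0M_n$: this is clear for $F=\mathbb C$, and for $F=\mathbb R$ the group $M_n$ contains $\mathrm{diag}(-1,1,\dots,1)$ because $n\ge2$. So $J$ is $\mathrm{Ad}(G_n)$-stable. The subspace $\pi^J=\{w\in\pi:Jw=0\}$ is closed and contains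 $\omega$. It is $G_n$-stable, since $Z\pi(g)w=\pi(g)(\mathrm{Ad}(g^{-1})Z)w=0$ for $Z\in J$, $w\in\pi^J$. So $\langle G_n\omega\rangle\subset\pi^J$. $\square$

So we should convert "$\Phi^k(\tilde\omega)=0$" into "$p_0\tilde\omega=0$" for a suitable $p_0\in U(\mathfrak m_n)$. Already for $n=2$ this needs a uniformity that moderate growth does not give.

**Example 8.** Let $F=\mathbb R$. Let $M_2$ act on polynomials of degree $\le d$ by $(gf)(x)=f(g^{-1}x)$, where $g$ acts on the line by $x\mapsto tx+v$, and let $\tau=\prod_{d\ge0}\mathrm{Pol}_{\le d}(\mathbb R)$ with the product topology. It is Fréchet, and a continuous seminorm involves only finitely many factors, each finite-dimensional with matrix entries polynomial in those of $g^{-1}$. So $\tau\in\mathcal M_2$. With $E=1\in\mathrm{Lie}(V_2)=\mathbb R$, $E$ acts by $-d/dx$. A continuous functional on the product involves finitely many factors, so it is killed by a power of $E$, and $\lambda\circ E=i\ell(1)\lambda$ forces $\lambda=0$. Hence $\Phi(\tau)=0$, while $E^D\tau\ne0$ for every $D$.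

The remedy is a growth exponent that is the same for sufficiently many functionals.

**Definition 9.** For $\tau\in\mathcal M_m$ and an integer $N\ge0$ let
$$\tau'_N=\{\eta\in\tau':\ \forall w\in\tau\ \exists C\ \forall g\in M_m:\ |\eta(\tau(g)w)|\le C\|g\|^N\}.$$
We call $\tau$ tame if for some $N$ the functionals in $\tau'_N$ separate the points of $\tau$.

Restricting functionals shows that closed subrepresentations of tame representations are tame. A finite-dimensional $\tau\in\mathcal M_m$ is tame, since moderate growth for one norm defining the topology gives one $N$ for all functionals. The representation of Example 8 is not tame: for $\eta\in\tau'_N$ the function $v\mapsto\eta(\tau(v)w)$ is a polynomial (a finite sum of matrix coefficients of the factors) bounded by $C(1+|v|)^N$, so of degree $\le N$, so $\eta\circ E^{N+1}=0$. If $\tau'_N$ separated points, $E^{N+1}$ would kill $\tau$.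

**Lemma 10.** Every Casselman–Wallach representation $\pi$ of $G_n$ is tame as a representation of $M_n$.

*Proof.* Let $\pi'_{N,G}$ be defined like $\pi'_N$ with $g$ ranging over $G_n$. Since $\|hg\|\le\|h\|\,\|g\|$, $\eta\in\pi'_{N,G}$ implies $\eta\circ\pi(h)\in\pi'_{N,G}$ for $h\in G_n$. So $\pi_{(N)}=\bigcap_{\eta\in\pi'_{N,G}}\ker\eta$ is a closed $G_n$-subrepresentation, decreasing in $N$. By moderate growth every $\eta\in\pi'$ lies in some $\pi'_{N,G}$, so $\bigcap_N\pi_{(N)}=0$. As $\pi$ has finite length the chain is eventually constant, so $\pi_{(N)}=0$ for some $N$. Since $\pi'_{N,G}\subset\pi'_N$, $\pi$ is tame. $\square$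

**Example 11 (a $V_2$-fixed vector in a representation of $G_2$).** In one case we can already run the whole argument. Let $\pi$ be a Casselman–Wallach representation of $G_2$, $0\ne w_0\in\pi$ fixed by $V_2$, and $\omega$ the closed span of $M_2w_0$. As $V_2$ is normal in $M_2$, it acts trivially on $\omega$. Let $\pi'_N$ be separating. For $\eta\in\pi'_N$, $Z\in U(\mathfrak g)$ and $w\in\omega$,
$$\eta(\pi(v)Zw)=\eta\big((\mathrm{Ad}(v)Z)w\big)$$
is a polynomial in the real coordinates of $v$, bounded by $C(1+|v|)^N$. So it has degree $\le N$, whatever $Z$ is. Differentiating along $E$ gives $\eta(E^{N+1}Zw)=0$. Thus $E^{N+1}$ kills $\tilde\omega$. By Lemma 7 it kills $\langle G_2\omega\rangle$, and by Section 1 $\Phi(\langle G_2\omega\rangle)=0$. Without the uniform exponent we would only know that $Zw$ is killed by a power of $E$ depending on $Z$.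

Two things are missing in general. First, $\Phi(\omega)=0$ does not say that $V_n$ acts trivially; we shall show that it forces polynomial behavior along $V_n$. Second, for $k>1$ the natural element $E^D$ lives in $U(\mathfrak m_{n-k+1})$ and kills only the quotient $\Phi^{k-1}(\omega)$, and we must lift it step by step to an element of $U(\mathfrak m_n)$ killing $\omega$. Both tasks are done with one family of operators.

## 6. Integrating translations against functions on the dual of $V$

Fix $m\ge2$, write $V=V_m=F^{m-1}$ and $d=\dim_{\mathbb R}V$. Identify the unitary dual $\hat V$ with rows $F^{m-1}$ through $y\leftrightarrow(v\mapsto\psi(yv))$. The character $\psi_m$ is the point $a$. Identify $U(\mathfrak v_m)=S(\mathfrak v_m)$ with the algebra $\mathrm{Pol}(\hat V)$ of complex-valued real-polynomial functions on $\hat V$, by sending $X\in\mathrm{Lie}(V)$ to $y\mapsto i\ell(yX)$; since $(y,X)\mapsto\ell(yX)$ is nondegenerate, this is an isomorphism. Let $[c]\in U(\mathfrak v_m)$ correspond to $c\in\mathrm{Pol}(\hat V)$. Then, for $\lambda\in\tau'$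 and $y\in\hat V$,
$$\lambda\circ\tau(v)=\psi(yv)\lambda\ \ \forall v\in V\quad\Longrightarrow\quad\lambda\circ[c]=c(y)\lambda.\qquad (3)$$

Picture $\tau$ as spread out over $\hat V$, with the fiber at $y$ being the coinvariants twisted by the character $y$; then $\Phi(\tau)$ is the fiber at $a$. We need an operation that localizes in $y$. For $u\in C_c^\infty(\hat V;\tau)$ put
$$\hat u(v)=\int_{\hat V}u(y)\psi(-yv)\,dy,\qquad A(u)=\int_V\tau(v)\hat u(v)\,dv,$$
with measures normalized so that $u(y)=\int_V\hat u(v)\psi(yv)\,dv$.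

**Convergence.** Let $\Delta$ be the Euclidean Laplacian on $\hat V$. Then $(1-\Delta_y)\psi(-yv)=(1+Q(v))\psi(-yv)$, where $Q(v)=|\nabla_y\ell(yv)|^2$ is a quadratic form comparable to $|v|^2$. So $(1+Q(v))^L\hat u(v)$ is the Fourier transform of $(1-\Delta)^Lu$. For a continuous seminorm $q$ with $q(\tau(g)w)\le\|g\|^Nq'(w)$ and $2L>N+d$,
$$q(A(u))\le\int_V(1+|v|)^N(1+Q(v))^{-L}dv\cdot\int_{\hat V}q'\big((1-\Delta)^Lu(y)\big)dy<\infty.$$
So the integral converges, and $A$ is continuous on $C_C^\infty(\hat V;\tau)$ (smooth functions supported in $C$) for every compact $C\subset\hat V$.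

**Lemma 12.** Let $u\in C_c^\infty(\hat V;\tau)$.

(A1) If $\lambda\in\tau'$ satisfies $\lambda\circ\tau(v)=\psi(yv)\lambda$ for all $v$, then $\lambda(A(u))=\lambda(u(y))$.

(A2) $A([c]u)=A(cu)$ for $c\in\mathrm{Pol}(\hat V)$. More generally, for smooth scalar functions $x_j$ and $X_j\in\mathrm{Lie}(V)$, $A\big(\sum_jx_j(y)X_ju(y)\big)=A\big(\sum_ji\ell(yX_j)x_j(y)u(y)\big)$.

(A3) If $\omega\subset\tau$ is a closed subrepresentation and $u$ is $\omega$-valued, then $A(u)\in\omega$. For $g\in G_{m-1}$, $\tau(g)A(u)=A\big(y\mapsto\tau(g)u(yg)\big)$.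

*Proof.* (A1) $\lambda(A(u))=\int\psi(yv)\lambda(\hat u(v))\,dv=\lambda(u(y))$ by Fourier inversion for the scalar function $\lambda\circ u$.

(A2) For $X\in\mathrm{Lie}(V)$, $\tau(v)X\hat u(v)=\partial_X(\tau(v))\hat u(v)$, so integration by parts gives $A(Xu)=-\int\tau(v)\partial_X\hat u(v)\,dv$. Since $-\partial_X\hat u(v)=\int i\ell(yX)u(y)\psi(-yv)\,dy$, this equals $A(i\ell(yX)u)$. Applying this repeatedly gives the statement for monomials in $\mathrm{Lie}(V)$, and by linearity for all $[c]$. Applying it to $x_ju$ and summing gives the second formula.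

(A3) The first claim holds because $\hat u$ is $\omega$-valued and $\omega$ is closed. For the second, let $\delta(g)$ be the Jacobian of $v\mapsto gv$; the map $y\mapsto yg$ has the same Jacobian. Since $\tau(g)\tau(v)=\tau(gv)\tau(g)$,
$$\tau(g)A(u)=\int\tau(gv)\tau(g)\hat u(v)\,dv=\delta(g)^{-1}\int\tau(v)\tau(g)\hat u(g^{-1}v)\,dv,$$
and $\hat u(g^{-1}v)=\int u(y)\psi(-yg^{-1}v)\,dy=\delta(g)\int u(yg)\psi(-yv)\,dy$. $\square$

**The section $s$.** To move the fiber at $a$ to other points we need group elements. Let $O'=\{y\in\hat V:y_{m-1}\neq0\}$ and $\rho(y)=|y_{m-1}|^2\in\mathrm{Pol}(\hat V)$. For $y\in O'$ let $s(y)\in G_{m-1}$ be the inverse of the matrix obtained from the identity by replacing its last row by $y$. Then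
$$a\,s(y)^{-1}=y,\qquad y\,s(y)=a,\qquad s(a)=1,\qquad\rho(a)=1.$$
The last row of $s(y)$ is $(-y_1/y_{m-1},\dots,-y_{m-2}/y_{m-1},1/y_{m-1})$ and the other rows are those of the identity. So the entries of $s(y)^{\pm1}$ and their complex conjugates are elements of $\mathrm{Pol}(\hat V)$ divided by powers of $\rho$. In real coordinates $y_j$ of $\hat V$, for smooth $u$,
$$\partial_{y_j}\big(\tau(s(y))u(y)\big)=\tau(s(y))\Big(\big(s(y)^{-1}\partial_{y_j}s(y)\big)u(y)+\partial_{y_j}u(y)\Big).\qquad (4)$$
Hence $u\mapsto\tau(s(\cdot))u$ is continuous on $C_C^\infty(\hat V;\tau)$ for compact $C\subset O'$. For $\chi\in C_c^\infty(O')$ define the continuous operator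
$$T_\chi w=A\big(y\mapsto\chi(y)\tau(s(y))w\big)\qquad\text{on }\tau.$$

**Example 13.** Let $\tau=\mathcal S(F)$ as in Example 3(ii), so $m=2$, $a=1$, $O'=F^\times$, $s(y)=y^{-1}$. Here $X\in\mathrm{Lie}(V)$ acts by multiplication by $i\ell(xX)$, so $[c]\varphi=c\varphi$. From $(\tau(v)\varphi)(x)=\psi(xv)\varphi(x)$ we get $A(u)(x)=\int\psi(xv)\hat u(v)(x)\,dv=u(x)(x)$. So $A(f\varphi)=f\varphi$ for $f\in C_c^\infty(F)$, and $(T_\chi\varphi)(x)=\chi(x)(\tau(x^{-1})\varphi)(x)=\varphi(1)\chi(x)$. Thus $T_\chi$ reads off the value in the fiber at $a=1$ and spreads it over $O'$ with profile $\chi$.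

**Lemma 14.** Let $\tau\in\mathcal M_m$, $\chi\in C_c^\infty(O')$.

(a) $T_\chi(Xw)=d\psi_m(X)T_\chi w$ for $X\in\mathfrak v_m$, so $T_\chi$ factors through $\Phi(\tau)$.

(b) $\lambda\circ T_\chi=\chi(a)\lambda$ for $\lambda\in\Phi(\tau)'$.

(c) If $p\in U(\mathfrak m_{m-1})$ annihilates $\Phi(\tau)$, then $A\big(y\mapsto\tau(s(y))\,p\,u(y)\big)=0$ for all $u\in C_c^\infty(O';\tau)$.

*Proof.* (a) Let $X\in\mathrm{Lie}(V)$. Then $\tau(s(y))Xw=(s(y)X)\tau(s(y))w$, and $s(y)X\in\mathrm{Lie}(V)$ depends smoothly on $y$. By (A2) we may replace the vector $s(y)X$ under $A$ by the scalar $i\ell(y\,s(y)X)=i\ell(aX)=d\psi_m(X)$. By linearity the formula holds on $\mathfrak v_m$, and continuity gives the factorization.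

(b) By (1) we may apply (A1) at $y=a$: $\lambda(T_\chi w)=\lambda(\chi(a)\tau(s(a))w)=\chi(a)\lambda(w)$.

(c) If $u=\chi\otimes w$ with $\chi\in C_c^\infty(O')$, the expression is $T_\chi(pw)$. The class of $pw$ in $\Phi(\tau)$ is $p$ times the class of $w$, which is $0$; so $T_\chi(pw)=0$ by (a). For general $u$, choose $\theta\in C_c^\infty(O')$ with $\theta=1$ on $\mathrm{supp}\,u$, and a large box with $\mathrm{supp}\,\theta$ in its interior. Expand $u$ as a periodic function on the box in a Fourier series $u=\sum_ke_k\otimes w_k$, with $w_k\in\tau$ rapidly decreasing in every continuous seminorm. The derivatives of $e_k$ grow at most polynomially in $k$, so $u=\theta u=\sum_k\theta e_k\otimes w_k$ converges in $C^\infty_{\mathrm{supp}\,\theta}(\hat V;\tau)$. By (4) and the continuity of $A$, the expression in (c) is continuous in $u$ on this space, and it vanishes on each term. $\square$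

## 7. Closed embeddings under $\Phi$, and depth as an order of vanishing

**Lemma 15.** If $\omega\subset\tau$ is a closed subrepresentation, then $\Phi(\omega)\to\Phi(\tau)$ is a topological embedding with closed image. Hence the same holds for all $\Phi^k$.

*Proof.* The operators $T_\chi$ provide sections of $\tau\to\Phi(\tau)$ compatible with $\omega$. Take $\chi$ with $\chi(a)=1$, and let $\bar T^\omega:\Phi(\omega)\to\omega$ and $\bar T^\tau:\Phi(\tau)\to\tau$ be induced by $T_\chi$ (Lemma 14(a)). By Lemma 14(b), and since $\Phi(\omega)'$ separates the points of $\Phi(\omega)$, the composition $\Phi(\omega)\to\omega\to\Phi(\omega)$ of $\bar T^\omega$ with the projection is the identity. So $\bar T^\omega$ has a continuous left inverse and is a topological embedding. Let $\kappa:\Phi(\omega)\to\Phi(\tau)$ be the natural map. Then $\bar T^\tau\circ\kappa$ is $\bar T^\omega$ followed by the inclusion $\omega\subset\tau$, a topological embedding. Hence $\kappa$ is injective, and convergence of $\kappa(x_i)$ to $\kappa(x)$ implies convergence of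 $x_i$ to $x$, so $\kappa$ is a topological embedding. Its image is complete, hence closed. Iterating gives the claim for $\Phi^k$. $\square$

**Lemma 16.** (a) Suppose $m\ge2$, $\tau\in\mathcal M_m$, $\Phi(\tau)=0$, $\eta\in\tau'$, $w\in\tau$ and $|\eta(\tau(v)w)|\le C(1+|v|)^N$ on $V$, with $N\ge0$ an integer. Then $v\mapsto\eta(\tau(v)w)$ is a polynomial of degree $\le N$.

(b) If $0\neq\tau\in\mathcal M_m$, $m\ge1$, then $\mathrm{depth}(\tau)=\min\{k\ge1:\Phi^k(\tau)=0\}$. Hence $\mathrm{depth}(\omega)\le\mathrm{depth}(\tau)$ for every nonzero closed subrepresentation $\omega\subset\tau$.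

*Proof.* (a) We show that the Fourier transform of the function is supported at $0$. Apply Lemma 14(c) with $p=1$ and $u=f\,\tau(s(\cdot))^{-1}w_0$: this gives $A(fw_0)=0$ for all $f\in C_c^\infty(O')$, $w_0\in\tau$. By (A3), $0=\tau(g)A(fw_0)=A\big(y\mapsto f(yg)\tau(g)w_0\big)$. As $w_0$ is arbitrary, $A(fw)=0$ for all $w\in\tau$ and all $f\in C_c^\infty(O'g^{-1})$, $g\in G_{m-1}$. Since $G_{m-1}$ is transitive on nonzero rows, the sets $O'g^{-1}$ cover $\hat V\setminus0$, and a partition of unity gives $A(fw)=0$ for all $f\in C_c^\infty(\hat V\setminus0)$. With $h(v)=\eta(\tau(v)w)$ this says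
$$\int_Vh(v)\hat f(v)\,dv=\eta(A(fw))=0.$$
So the Fourier transform of the tempered function $h$ is supported at $0$. Hence $h$ is a polynomial, of degree $\le N$ by the bound.

(b) Let $k$ be the minimum; it exists and $k\le m$, because $\Phi^m=0$. For $j>k$, $D^j(\tau)=\Psi\Phi^{j-1}(\tau)=0$. Put $\tau_1=\Phi^{k-1}(\tau)\neq0$; we must show $\Psi(\tau_1)\ne0$. If $k=m$ this is clear, as then $\Psi=\mathrm{id}$. If $k<m$, then $\tau_1\in\mathcal M_{m-k+1}$ with $m-k+1\ge2$ and $\Phi(\tau_1)=0$. Take $0\neq\eta\in\tau_1'$. By continuity of $\eta$ and moderate growth, the bound in (a) holds with one $N$ for all $w\in\tau_1$. So $v\mapsto\eta(\tau_1(v)w)$ is a polynomial of degree $\le N$, and taking mixed derivatives at $v=0$ gives $\eta\circ X_1\cdots X_{N+1}=0$ for all $X_i\in\mathfrak v_{m-k+1}$. Choose $j\ge0$ maximal such that some $\eta\circ X_1\cdots X_j\neq0$. This nonzero functional is killed by $\mathfrak v_{m-k+1}$, so $\Psi(\tau_1)'\neq0$. The last claim follows: by Lemma 15, $\Phi^k(\tau)=0$ implies $\Phi^k(\omega)=0$. $\square$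

## 8. Tame representations: nilpotency and finite order along $y_{m-1}=0$

The next three lemmas extract from tameness what we need: tameness passes to $\Phi(\tau)$, the degree in Lemma 16(a) becomes uniform, and anything living over the hyperplane $y_{m-1}=0$ is killed by a fixed power of $[\rho]$.

**Lemma 17.** If $\tau\in\mathcal M_m$, $m\ge2$, is tame, then $\Phi(\tau)$ is tame.

*Proof.* Let $\tau'_N$ be separating, and fix $\chi\in C_c^\infty(O')$ with $\chi(a)=1$.

**Step 1: the functionals $\eta\circ T_\chi$ separate points.** For $\eta\in\tau'_N$, $\eta\circ T_\chi\in\Phi(\tau)'$ by Lemma 14(a). If all of these vanish on the class of $w$, then $T_\chi w=0$, so $\lambda(w)=\lambda(T_\chi w)=0$ for all $\lambda\in\Phi(\tau)'$ by Lemma 14(b), and the class of $w$ is $0$.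

**Step 2: a growth bound with exponent depending only on $N$ and $m$.** Let $\eta\in\tau'_N$. The functionals $\|g\|^{-N}\eta\circ\tau(g)$, $g\in M_m$, are pointwise bounded. By the Banach–Steinhaus theorem there is a continuous seminorm $q$ with $|\eta(\tau(g)w)|\le\|g\|^Nq(w)$ for all $g\in M_m$, $w\in\tau$. For $g\in M_{m-1}$,
$$\eta(T_\chi\tau(g)w)=\int_V\Big(\int_{\hat V}\psi(-yv)\,\chi(y)\,\eta\big(\tau(v)\tau(s(y))\tau(g)w\big)\,dy\Big)dv.$$
Integrate by parts $L$ times with $1-\Delta_y$. By (4) the inner integral equals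
$$(1+Q(v))^{-L}\int_{\hat V}\psi(-yv)\,\eta\big(\tau(v\,s(y))\,D(y)\,\tau(g)w\big)\,dy,$$
where $D(y)\in U_{\le2L}(\mathfrak{gl}_{m-1})$ depends smoothly on $y$ and is supported in $\mathrm{supp}\,\chi$. Now $D(y)\tau(g)w=\tau(g)(\mathrm{Ad}(g^{-1})D(y))w$. Since $|g^{-1}Xg|\le\|g\|^2|X|$ and $\|g\|\ge1$, the operator $\mathrm{Ad}(g^{-1})$ has norm $\le C\|g\|^{4L}$ on the finite-dimensional space $U_{\le2L}(\mathfrak{gl}_{m-1})$. Let $(D_i)$ be a basis of this space. As $s(y)$ stays in a compact set, $\|v\,s(y)\,g\|\le C(1+|v|)\|g\|$, and the displayed expression is bounded by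
$$C\,(1+Q(v))^{-L}(1+|v|)^N\,\|g\|^{N+4L}\sum_iq(D_iw).$$
Choose $L$ with $2L>N+d$. Integrating over $v$ gives $|\eta(T_\chi\tau(g)w)|\le C_w\|g\|^{N+4L}$, so $\eta\circ T_\chi\in\Phi(\tau)'_{N+4L}$. $\square$

**Lemma 18.** If $\tau\in\mathcal M_m$, $m\ge2$, is tame and $\Phi(\tau)=0$, there is $D\ge1$ with $X_1\cdots X_D\tau=0$ for all $X_i\in\mathfrak v_m$.

*Proof.* Let $\tau'_N$ be separating. For $\eta\in\tau'_N$ and $w\in\tau$, $|\eta(\tau(v)w)|\le C\|v\|^N\le C(1+|v|)^N$. So by Lemma 16(a) $v\mapsto\eta(\tau(v)w)$ is a polynomial of degree $\le N$, and $\eta(X_1\cdots X_{N+1}w)=0$. As $\tau'_N$ separates points, $D=N+1$ works. $\square$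

**Lemma 19.** If $\tau\in\mathcal M_m$, $m\ge2$, is tame, there is $R$ such that every $w\in\tau$ with $A(fw)=0$ for all $f\in C_c^\infty(O')$ satisfies $[\rho^R]w=0$.

*Proof.* Let $\tau'_N$ be separating, $\eta\in\tau'_N$, $h(v)=\eta(\tau(v)w)$, so $|h(v)|\le C(1+|v|)^N$. Consider the distribution $\hat h(f)=\int h\hat f\,dv=\eta(A(fw))$ on $\hat V$. By hypothesis it is supported in $\{y_{m-1}=0\}$.

**Step 1: its order is bounded in terms of $N$.** Put $L=N+d+1$. For $f$ supported in a fixed compact set, $(1+|v|)^L|\hat f(v)|\le C'\sum_{|\alpha|\le L}\sup|\partial^\alpha f|$. Since $\int(1+|v|)^{N-L}dv<\infty$,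
$$|\hat h(f)|\le C''\sum_{|\alpha|\le L}\sup|\partial^\alpha f|.\qquad (5)$$

**Step 2: $\rho^R\hat h=0$ whenever $2R>L$.** Let $f\in C_c^\infty(\hat V)$, let $\kappa\in C_c^\infty(F)$ equal $1$ near $0$, and put $\kappa_\varepsilon(y)=\kappa(y_{m-1}/\varepsilon)$, $0<\varepsilon\le1$. Since $(1-\kappa_\varepsilon)\rho^Rf\in C_c^\infty(O')$, we have $\hat h(\rho^Rf)=\hat h(\kappa_\varepsilon\rho^Rf)$. Derivatives of $\rho^R$ of order $j\le L$ are $O(|y_{m-1}|^{2R-j})$ on $\mathrm{supp}\,f$, derivatives of $\kappa_\varepsilon$ of order $j$ are $O(\varepsilon^{-j})$, and $|y_{m-1}|=O(\varepsilon)$ on $\mathrm{supp}\,\kappa_\varepsilon$. So all derivatives of $\kappa_\varepsilon\rho^Rf$ of order $\le L$ are $O(\varepsilon^{2R-L})$. By (5), letting $\varepsilon\to0$ gives $\hat h(\rho^Rf)=0$.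

**Step 3: back to $w$.** Fix $R$ with $2R>L$; it depends only on $N$ and $m$. By (A2), for all $f\in C_c^\infty(\hat V)$,
$$0=\hat h(\rho^Rf)=\eta(A(f\rho^Rw))=\eta(A(f\,[\rho^R]w))=\int_Vh_1\hat f\,dv,\qquad h_1(v)=\eta(\tau(v)[\rho^R]w).$$
The function $h_1$ is continuous of polynomial growth and its Fourier transform vanishes, so $h_1=0$. At $v=0$ this reads $\eta([\rho^R]w)=0$. This holds for all $\eta\in\tau'_N$, so $[\rho^R]w=0$. $\square$

## 9. Lifting annihilators from $\Phi(\tau)$ to $\tau$, and the depth equality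

Suppose $p\in U(\mathfrak m_{m-1})$ kills $\Phi(\tau)$, the fiber at $a$. Transporting by $s(y)$, the element $\mathrm{Ad}(s(y))p$ should kill the fiber at $y\in O'$. Its coefficients are rational in $y$, and polynomials in $y$ are elements of $U(\mathfrak v_m)$. So after clearing denominators we obtain one element of $U(\mathfrak m_m)$ that kills everything over $O'$. Lemma 19 takes care of the rest.

**Proposition 20.** Let $\tau\in\mathcal M_m$ ($m\ge2$) be tame and $p\in U(\mathfrak m_{m-1})$ with $p\,\Phi(\tau)=0$. There is $\tilde p\in U(\mathfrak m_m)$ with $\tilde p\,\tau=0$ such that for every $\sigma\in\mathcal M_m$: $\tilde p\,\sigma=0$ implies $p\,\Phi(\sigma)=0$.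

*Proof.* **Step 1: construction.** The coefficients of $\mathrm{Ad}(s(y))p$ in a basis of some $U_{\le j}(\mathfrak{gl}_{m-1})$ are polynomials in the entries of $s(y)^{\pm1}$ and their conjugates. So for some $r$ we can write, on $O'$,
$$\rho(y)^r\,\mathrm{Ad}(s(y))p=\sum_ic_i(y)X_i\qquad\text{(finite sum)},\qquad c_i\in\mathrm{Pol}(\hat V),\ X_i\in U(\mathfrak{gl}_{m-1}).$$
Put $P=\sum_i[c_i]X_i\in U(\mathfrak m_m)$.

**Step 2: $P$ kills $\tau$ over $O'$.** For $f\in C_c^\infty(O')$ and $w\in\tau$, (A2) gives
$$A(fPw)=A\Big(f\sum_ic_iX_iw\Big)=A\big(f\rho^r\,(\mathrm{Ad}(s(y))p)w\big)=A\big(y\mapsto\tau(s(y))\,p\,u(y)\big),\qquad u(y)=f(y)\rho(y)^r\tau(s(y))^{-1}w,$$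
and this is $0$ by Lemma 14(c).

**Step 3: a power of $\rho$ kills the rest.** Take $R$ from Lemma 19 and apply that lemma to the vectors $Pw$: $[\rho^R]Pw=0$ for all $w\in\tau$. Put $\tilde p=[\rho^R]P$, so $\tilde p\,\tau=0$.

**Step 4: reading $p$ off from $\tilde p$ at $y=a$.** Let $\tilde p\,\sigma=0$ and $\lambda\in\Phi(\sigma)'$. By (3) at $y=a$,
$$0=\lambda\circ\tilde p=\rho(a)^R\sum_ic_i(a)\,\lambda\circ X_i=\lambda\circ\big(\rho(a)^r\mathrm{Ad}(s(a))p\big)=\lambda\circ p.$$
As $\Phi(\sigma)'$ separates the points of $\Phi(\sigma)$, $p\,\Phi(\sigma)=0$. $\square$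

**Example 21.** Let $F=\mathbb R$, $m=3$, $\ell(x)=cx$, and $p=E_{12}\in U(\mathfrak m_2)$. Here $s(y)^{-1}=\begin{pmatrix}1&0\\y_1&y_2\end{pmatrix}$, and $s(y)E_{12}s(y)^{-1}$ is the column $(1,-y_1/y_2)^t$ times the row $(y_1,y_2)$. So
$$y_2\,\mathrm{Ad}(s(y))E_{12}=y_1y_2(E_{11}-E_{22})+y_2^2E_{12}-y_1^2E_{21}.$$
Multiplying once more by $y_2$ gives $\rho\,\mathrm{Ad}(s(y))p$, with $r=1$. Since $E_{j3}\in\mathrm{Lie}(V_3)$ corresponds to $ic\,y_j$, we have $[y_j]=(ic)^{-1}E_{j3}$, and
$$P=(ic)^{-3}\big(E_{13}E_{23}^2(E_{11}-E_{22})+E_{23}^3E_{12}-E_{13}^2E_{23}E_{21}\big).$$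
On $\lambda\in\Phi(\sigma)'$, where $\lambda\circ E_{13}=0$ and $\lambda\circ E_{23}=ic\lambda$, this gives $\lambda\circ P=\lambda\circ E_{12}$, as it should.

**Corollary 22.** Let $\tau\in\mathcal M_n$ be tame, nonzero, of depth $k\le n-1$. There is $p_0\in U(\mathfrak m_n)$ with $p_0\tau=0$ such that every $\sigma\in\mathcal M_n$ with $p_0\sigma=0$ satisfies $\Phi^k(\sigma)=0$.

*Proof.* We start at the bottom with the element of Section 1 and lift it $k-1$ times. By Lemma 17, $\Phi^j(\tau)\in\mathcal M_{n-j}$ is tame for $0\le j\le k-1$. By Lemma 16(b), $\Phi(\Phi^{k-1}(\tau))=0$; note $n-k+1\ge2$. Choose $E\in\mathrm{Lie}(V_{n-k+1})$ with $d\psi_{n-k+1}(E)\neq0$. By Lemma 18 the element $p_{k-1}:=E^D\in U(\mathfrak m_{n-k+1})$ kills $\Phi^{k-1}(\tau)$ for some $D\ge1$. For $j=k-2,\dots,0$ apply Proposition 20 to the tame representation $\Phi^j(\tau)$ and to $p_{j+1}$, which kills $\Phi(\Phi^j(\tau))$, to get $p_j\in U(\mathfrak m_{n-j})$ killing $\Phi^j(\tau)$. In particular $p_0\tau=0$. If $p_0\sigma=0$, Proposition 20 gives successively $p_j\Phi^j(\sigma)=0$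 for $j=0,\dots,k-1$. For $\lambda\in\Phi^k(\sigma)'=\Phi(\Phi^{k-1}(\sigma))'$ we get $0=\lambda\circ E^D=d\psi_{n-k+1}(E)^D\lambda$, so $\lambda=0$. Hence $\Phi^k(\sigma)=0$. $\square$

**Proof of the depth equality in Theorem B.** If $n=1$, all nonzero representations have depth $1$. Let $n\ge2$, $k=\mathrm{depth}(\omega)$ and $\sigma=\langle G_n\omega\rangle$. By Lemma 16(b), $k\le\mathrm{depth}(\sigma)\le n$, so if $k=n$ we are done. Let $k\le n-1$.

**Step 1: pass to the $\mathfrak g$-saturation.** By Lemma 16(b), $\Phi^k(\omega)=0$, so $\Phi^k(\tilde\omega)=0$ by Lemma 5. Hence $\mathrm{depth}(\tilde\omega)\le k$, and $\mathrm{depth}(\tilde\omega)\ge\mathrm{depth}(\omega)=k$, both by Lemma 16(b). So $\tilde\omega$ has depth $k$. It is a closed $M_n$-subrepresentation of $\pi$, which is tame by Lemma 10, so it is tame.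

**Step 2: pass to an annihilator.** Take $p_0\in U(\mathfrak m_n)$ from Corollary 22 for $\tau=\tilde\omega$. Then $p_0$ lies in the annihilator $J$ of $\tilde\omega$ in $U(\mathfrak g)$.

**Step 3: pass to the $G_n$-span.** By Lemma 7, $J\sigma=0$, so $p_0\sigma=0$. By Corollary 22, $\Phi^k(\sigma)=0$, and $\mathrm{depth}(\sigma)\le k$ by Lemma 16(b). $\square$

**Proof of Theorem A(1).** If $\pi$ is irreducible and $0\ne\omega\subset\pi$ is closed and $M_n$-stable, then $\langle G_n\omega\rangle=\pi$, so $\mathrm{depth}(\omega)=\mathrm{depth}(\pi)$. $\square$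

**Proof of the criterion in Theorem B.** Let $\pi\ne0$ and $d=\mathrm{depth}(\pi)$. If $\pi$ is homogeneous, its irreducible $G_n$-subrepresentations have depth $d$ by definition. Conversely, suppose they all have depth $d$, and let $0\neq\omega\subset\pi$ be closed and $M_n$-stable. By finite length $\langle G_n\omega\rangle$ contains an irreducible subrepresentation. So by Lemma 16(b) and the depth equality
$$d\le\mathrm{depth}(\langle G_n\omega\rangle)=\mathrm{depth}(\omega)\le d.\qquad\square$$

## 10. $M_n$-endomorphisms of an irreducible representation are scalars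

Let $\pi$ be irreducible and $B:\pi\to\pi$ continuous and commuting with $M_n$. The usual proof of Schur's lemma is not available: $B$ is not known to preserve the finite-dimensional isotypic spaces of a maximal compact subgroup, so we have no eigenvalue, and even with an eigenvalue $c$ the space $\ker(B-c)$ is only known to be $M_n$-stable. Instead we encode $B$ in a distribution on $G_n$ invariant under conjugation by $M_n$, and use the following theorem.

**Theorem 23** (A. Aizenbud, D. Gourevitch, *Multiplicity one theorem for $(\mathrm{GL}_{n+1}(\mathbb R),\mathrm{GL}_n(\mathbb R))$*, Selecta Math. 15 (2009), 271–294). Let $F=\mathbb R$ or $\mathbb C$ and $n\ge2$. Every distribution on $\mathrm{GL}_n(F)$ invariant under conjugation by $\mathrm{GL}_{n-1}(F)$ is invariant under transposition.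

For $n=1$ we have $\dim\pi=1$ and nothing to prove. From now on $n\ge2$. For a function $f$ on $G_n$ put $(c_hf)(g)=f(h^{-1}gh)$ and $f^t(g)=f(g^t)$.

**Lemma 24.** A distribution $T$ on $G_n$ invariant under conjugation by $M_n$ is invariant under conjugation by $G_n$.

*Proof.* We have $(c_hf)^t(g)=f(h^{-1}g^th)=f^t\big(h^tg(h^t)^{-1}\big)$, so $(c_hf)^t=c_{(h^t)^{-1}}f^t$. As $G_{n-1}\subset M_n$, $T$ is transposition invariant by Theorem 23. For $m\in M_n$ and $h=(m^t)^{-1}$,
$$T(c_hf)=T((c_hf)^t)=T(c_mf^t)=T(f^t)=T(f).$$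
So $T$ is invariant under conjugation by $M_n$ and by $M_n^t$. These generate $G_n$ for $n\ge2$: together they contain all elementary matrices, hence $\mathrm{SL}_n(F)$, and also $\mathrm{diag}(t,1,\dots,1)$ for $t\in F^\times$. $\square$

**Step 1: a Hilbert space containing $\pi$.** We need a space on which traces make sense. Let $K\subset G_n$ be the standard maximal compact subgroup. By Casselman's subrepresentation theorem and the Casselman–Wallach theorem, $\pi$ is a closed subrepresentation of the smooth vectors $I^\infty$ of a Hilbert principal series $I$. By restriction to $K$, $I$ is a closed subspace of some $L^2(K)\otimes\mathbb C^r$ and $I^\infty$, as a Fréchet space, a closed subspace of $C^\infty(K)\otimes\mathbb C^r$. So $\pi$ is nuclear, and the $K$-isotypic components of $I$ are finite-dimensional. Let $H$ be the closure of $\pi$ in $I$; the group $G_n$ acts on $H$ by bounded invertible operators. For each $K$-type the isotypic component of $\pi$ is dense in that of $H$, hence equal to it, by finite-dimensionality. Now $H^\infty=H\cap I^\infty$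 and $\pi$ are closed subrepresentations of $I^\infty$ with the same $K$-finite vectors, and these are dense in both. Hence $H^\infty=\pi$.

**Step 2: the distribution $T_B$.** For $f\in C_c^\infty(G_n)$ the operator $\pi(f)=\int f(g)\pi(g)\,dg$ extends to a continuous map $H\to H^\infty=\pi$. For $D\in U(\mathfrak g)$ let $D*f$ be the function with $D\pi(f)=\pi(D*f)$; it is obtained from $f$ by an invariant differential operator, for $X\in\mathrm{Lie}(G_n)$ by $(X*f)(g)=\frac{d}{dt}f(\exp(-tX)g)|_{t=0}$. Then
$$\|D\pi(f)x\|\le\|D*f\|_{L^1}\,\sup_{g\in\mathrm{supp}f}\|\pi(g)\|_{H\to H}\,\|x\|,$$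
and the seminorms $x\mapsto\|Dx\|$ define the topology of $H^\infty$. So $f\mapsto\pi(f)\in L(H,\pi)$ is continuous. The inclusion $\iota:\pi\to H$ is a continuous map from a nuclear Fréchet space to a Hilbert space, hence nuclear: $\iota=\sum_j\lambda_j\,x'_j\otimes y_j$ with $\sum_j|\lambda_j|<\infty$, $|x'_j|\le q$ for one continuous seminorm $q$ on $\pi$, and $(y_j)$ bounded in $H$. So for every continuous linear $B:\pi\to\pi$ the operator $\iota B\pi(f)=\sum_j\lambda_j\,(x_j'\circ B\pi(f))\otimes y_j$ on $H$ is trace class, with trace norm $\le C\sup_{\|x\|\le1}q(B\pi(f)x)$. Therefore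
$$T_B(f)=\mathrm{tr}_H(\iota B\pi(f))$$
is a distribution on $G_n$, linear in $B$.

**Step 3: if $T_B=0$ then $B=0$.** The point is that the $\pi(f)$ include enough finite-rank operators. Let $S$ be a finite set of $K$-types, $\pi(S)$ the finite-dimensional sum of the corresponding isotypic components, and $p_S=\pi(e_S)$ the projection onto it, with $e_S$ a smooth measure on $K$. Let $0\neq x\in\pi(S)$. The closure of $\pi(C_c^\infty(G_n))x$ is a closed $G_n$-stable subspace, nonzero by an approximate identity, hence equal to $\pi$. So $p_S\pi(C_c^\infty(G_n))x$ is dense in the finite-dimensional space $\pi(S)$, hence equal to it. Therefore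
$$\{p_S\pi(f)p_S=\pi(e_S*f*e_S):f\in C_c^\infty(G_n)\}$$
acts irreducibly on $\pi(S)$. It is an algebra, because $p_S\pi(f)p_S\cdot p_S\pi(f')p_S=p_S\pi(f*e_S*f')p_S$. By Burnside's theorem it is all of $\mathrm{End}(\pi(S))$. Thus for every $Q\in\mathrm{End}(\pi(S))$ the operator $Qp_S$ equals $\pi(f)$ for some $f\in C_c^\infty(G_n)$. If $T_B=0$, then
$$0=T_B(f)=\mathrm{tr}_H(\iota BQp_S)=\mathrm{tr}_{\pi(S)}(p_SBQ),$$
the last equality because the finite-rank operator factors through $\pi(S)$. As $Q$ is arbitrary, $p_SBp_S=0$. Taking $S$ arbitrarily large, we see that for $K$-finite $x$ all isotypic components of $Bx$ vanish, so $Bx=0$. By density of the $K$-finite vectors, $B=0$.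

**Step 4: $B$ commutes with $G_n$.** Let $B$ be continuous and commute with $M_n$. Since $G_n$ is unimodular, $\pi(c_hf)=\pi(h)\pi(f)\pi(h)^{-1}$ for $h\in G_n$. By Step 2 applied to the continuous operator $B\pi(h)$ on $\pi$, the operator $\iota B\pi(h)\pi(f)$ is trace class on $H$. Since $\pi(h)^{-1}$ acts boundedly on $H$ and $\iota$ is equivariant, cyclicity of the trace gives
$$T_B(c_hf)=\mathrm{tr}_H\big(\iota B\pi(h)\pi(f)\pi(h)^{-1}\big)=\mathrm{tr}_H\big(\iota\,\pi(h)^{-1}B\pi(h)\,\pi(f)\big)=T_{\pi(h)^{-1}B\pi(h)}(f).$$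
For $h\in M_n$ the right side is $T_B(f)$, so $T_B$ is invariant under conjugation by $M_n$. By Lemma 24 it is invariant under conjugation by $G_n$. So $T_{\pi(h)^{-1}B\pi(h)-B}=0$ for all $h\in G_n$, and by Step 3 $B$ commutes with $\pi(h)$.

**Step 5: $B$ is a scalar.** Now Schur's argument applies. $B$ preserves the finite-dimensional $K$-isotypic components, so it has an eigenvalue $c$. The space $\ker(B-c)$ is closed, nonzero and $G_n$-stable, hence equal to $\pi$, and $B=c$. This proves Theorem A(2).

**Step 6: indecomposability.** Suppose $\pi|_{M_n}=\omega_1\oplus\omega_2$ with closed nonzero $M_n$-stable subspaces. The projection onto $\omega_1$ along $\omega_2$ is continuous by the closed graph theorem, commutes with $M_n$, and is not a scalar. This contradicts Theorem A(2). Hence $\pi|_{M_n}$ is indecomposable. $\blacksquare$
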